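# Traces of products of four projections: compactness of $\mathcal D_{\rm fin}(4)$

## 1. Compactness for four projections

For a positive integer $n$, let $\mathcal D_{\rm fin}(n)$ be the set of all $n\times n$ matrices $(a_{ij})$ that can be written as $a_{ij}=\tau(P_iP_j)$ for some projections $P_1,\dots,P_n$ in some finite-dimensional von Neumann algebra $\mathcal M$ with a faithful tracial state $\tau$. Both $\mathcal M$ and $\tau$ may vary with the matrix.

**Theorem A.** $\mathcal D_{\rm fin}(4)$ is compact.

**Theorem B.**

(i) $\mathcal D_{\rm fin}(n)$ is compact if and only if $n\le 4$.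

(ii) Every $4\times4$ matrix $(\tau(P_iP_j))$, with $P_1,\dots,P_4$ projections in an arbitrary von Neumann algebra with a faithful normal tracial state $\tau$, lies in $\mathcal D_{\rm fin}(4)$. No Connes-embeddability is assumed.

(iii) Every extreme point of $\mathcal D_{\rm fin}(4)$ has the form $({\rm tr}_d(P_iP_j))$ with $P_i=(1+u_i)/2$ projections in $M_d(\mathbb C)$ and $|{\rm Tr}\,u_i|\le 2$ for all $i$. If $t_i={\rm tr}_d(u_i)\ne 0$ for some $i$, then $d\le 2/\max_i|t_i|$, and $t_i\in\{0,\pm2/d\}$ for all $i$ (if $d$ is even) or $t_i=\pm1/d$ for all $i$ (if $d$ is odd). If all $t_i=0$, one can take $d=2$.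

Here ${\rm Tr}$ is the usual trace on $M_d(\mathbb C)$ and ${\rm tr}_d=\frac1d{\rm Tr}$.

The question behind these statements is posed by Michiya Mori in "On the shape of correlation matrices for unitaries" (arXiv:2308.03345, 2023): what is the smallest $n$ for which $\mathcal D_{\rm fin}(n)$ is not compact? Two results may be quoted: $\mathcal D_{\rm fin}(n)$ is compact for every $n\le3$ (Russell), and $\mathcal D_{\rm fin}(5)$ is not compact (Dykema–Paulsen–Prakash; see also Musat–Rørdam). With them, Theorem A gives the answer: **the smallest $n$ is $5$.**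

Let us unpack the definition. A *tracial state* $\tau$ is a positive linear functional with $\tau(1)=1$ and $\tau(xy)=\tau(yx)$; it is *faithful* if $\tau(x^*x)=0$ forces $x=0$. A finite-dimensional von Neumann algebra is, up to isomorphism, a direct sum of matrix blocks $\bigoplus_\nu M_{d_\nu}(\mathbb C)$, and its faithful tracial states are $\tau=\sum_\nu\lambda_\nu{\rm tr}_{d_\nu}$ with all $\lambda_\nu>0$ and $\sum_\nu\lambda_\nu=1$. For instance, two rank-one projections in $M_2(\mathbb C)$ whose ranges meet at angle $\phi$ give the matrix with diagonal entries $\frac12$ and off-diagonal entries $\frac12\cos^2\phi$.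

For a fixed $d$, the projections in $M_d(\mathbb C)$ form a compact set, so the matrices coming from $M_d(\mathbb C)$ form a compact set too. The trouble is that $d$ is unrestricted, and an infinite union of compact sets need not be closed. A sequence of matrices realized in larger and larger blocks certainly has limit points; the question is whether such a limit can again be realized in finite dimension.

## 2. Symmetries instead of projections

A *symmetry* is a self-adjoint unitary, i.e. $u=u^*$ with $u^2=1$. Projections and symmetries correspond through $P=(1+u)/2$, $u=2P-1$. For example, a rank-$r$ projection in $M_d(\mathbb C)$ gives a symmetry with ${\rm Tr}\,u=2r-d$. Since the eigenvalues of a symmetry in $M_d(\mathbb C)$ are $d$ numbers $\pm1$, its trace is always an integer congruent to $d$ modulo $2$.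

For a tuple $u=(u_1,\dots,u_4)$ of symmetries in a von Neumann algebra with a faithful normal tracial state $\tau$, put
$$\Theta(u)=(t,g)\in\mathbb R^4\times\mathbb R^6,\qquad t_i=\tau(u_i),\qquad g_{ij}=\tau(u_iu_j)\quad(i<j).$$
The numbers $g_{ij}$ are real because $\overline{\tau(u_iu_j)}=\tau(u_ju_i)=\tau(u_iu_j)$. We also write $g_{ji}=g_{ij}$ and $g_{ii}=1$. With $P_i=(1+u_i)/2$,
$$\tau(P_iP_i)=\frac{1+t_i}2,\qquad \tau(P_iP_j)=\frac{1+t_i+t_j+g_{ij}}4 \quad(i\neq j).\tag{1}$$
Formula (1) is an injective affine map from the coordinates $(t,g)$ to matrices. Hence $\mathcal D_{\rm fin}(4)$ is affinely homeomorphic to the set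
$$D=\{\Theta(u): u \text{ a 4-tuple of symmetries in a finite-dimensional algebra with faithful tracial state}\}.$$
For each $d\ge1$ let
$$X_d=\{\Theta(u):u_1,\dots,u_4\in M_d(\mathbb C)\text{ symmetries},\ \tau={\rm tr}_d\}.$$
Then
$$D={\rm conv}\bigcup_{d\ge1}X_d .\tag{2}$$
Indeed, a tuple in $\bigoplus_\nu M_{d_\nu}(\mathbb C)$ with $\tau=\sum\lambda_\nu{\rm tr}_{d_\nu}$ has components $u^{(\nu)}$, and $\Theta(u)=\sum_\nu\lambda_\nu\Theta(u^{(\nu)})$. Conversely, a convex combination of points of $\bigcup X_d$ with positive weights $\lambda_\nu$ is realized in the direct sum of the blocks with this trace. In particular $D$ is convex, and it is bounded since $|t_i|,|g_{ij}|\le1$.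

The same coordinates make sense for any number of symmetries; we use them for $n=2$ in the next section.

## 3. One and two symmetries by hand

For $n=1$ the set of values $t_1$ is $[-1,1]$, which is compact.

For $n=2$ the coordinates are $(t_1,t_2,g_{12})$. Decompose $\mathbb C^d$ into subspaces irreducible under $u_1,u_2$. Then $\Theta(u)$ is a convex combination of the $\Theta$'s of irreducible pairs, so it suffices to list the irreducible pairs. Let $u_1,u_2\in M_d(\mathbb C)$ act irreducibly, and put $w=u_1u_2+u_2u_1$. Then $u_1w=u_2+u_1u_2u_1=wu_1$, and likewise $u_2w=wu_2$. So $w$ is a scalar, and the span of $1,u_1,u_2,u_1u_2$ is closed under multiplication. By Burnside's theorem (an irreducible algebra of complex $d\times d$ matrices, containing $1$, is all of $M_d(\mathbb C)$) we get $d^2\le4$.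

* If $d=1$, then $\Theta(u)=(\varepsilon,\delta,\varepsilon\delta)$ with signs $\varepsilon,\delta$.
* If $d=2$, neither $u_i$ is $\pm1$, since otherwise an eigenvector of the other one would span an invariant line. So both have trace $0$, and $\Theta(u)=(0,0,g)$ with $|g|\le1$.

The points of the second kind are convex combinations of those of the first kind:
$$(0,0,g)=\tfrac{1+g}{4}\big[(1,1,1)+(-1,-1,1)\big]+\tfrac{1-g}4\big[(1,-1,-1)+(-1,1,-1)\big].$$
So for $n=2$ the set is a tetrahedron with four vertices, all realized in dimension one. In the original coordinates $x=a_{11}$, $y=a_{22}$, $z=a_{12}$, it is given by $\max(0,x+y-1)\le z\le\min(x,y)$.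

What made this easy is that the sizes of the irreducible blocks are bounded. With more symmetries this breaks down, and the next section shows how badly.

## 4. Four symmetries with scalar sum: no bound on the matrix size

The natural plan is to imitate $n=2$. A bounded convex set is tested by linear functionals, so one maximizes a functional over all tuples, shows that a maximizer can be found in a block of size at most some $N$, and concludes $D={\rm conv}(X_1\cup\dots\cup X_N)$, which is compact. For four symmetries no such $N$ exists.

For $(b,c)\in\mathbb R^4\times\mathbb R^6$ write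
$$L_{b,c}(t,g)=\sum_ib_it_i+\sum_{i<j}c_{ij}g_{ij},\qquad c_{ji}=c_{ij}.$$
Take all $b_i$ equal to one real number $\beta$ and all $c_{ij}=-1$, and call the functional $L$. With $s=u_1+u_2+u_3+u_4$ we have $\tau(s^2)=4+2\sum_{i<j}g_{ij}$, so
$$L(\Theta(u))=\beta\,\tau(s)-\tfrac12\tau(s^2)+2=2+\tfrac{\beta^2}2-\tfrac12\tau\big((s-\beta)^2\big).\tag{3}$$
Thus $L(\Theta(u))\le2+\beta^2/2$, with equality exactly when $s=\beta\cdot1$.

**Example (four symmetries with sum $4/d$).** Let $d=2m+1$ be odd and $\lambda=4/d$. We build symmetries in $M_d(\mathbb C)$ with $s=\lambda\cdot1$. Let $e_0,\dots,e_{2m}$ be the standard basis, and let $p$ be the diagonal matrix with $pe_r=\alpha_re_r$, where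
$$\alpha_{2i}=2-2i\lambda\ (0\le i\le m),\qquad\alpha_{2i-1}=2i\lambda-2=-\alpha_{2i}\ (1\le i\le m).$$
Let $q$ be the real symmetric matrix that swaps $e_{2i-1}$ and $e_{2i}$ with weight $\sqrt{4-\alpha_{2i}^2}$ for $1\le i\le m$, and has $qe_0=0$. Let $q'$ swap $e_{2i}$ and $e_{2i+1}$ with weight $\sqrt{4-(\lambda-\alpha_{2i})^2}$ for $0\le i\le m-1$, and have $q'e_{2m}=0$. The square roots make sense: $0<2i\lambda<4$ for $1\le i\le m$, and $\lambda-\alpha_{2i}=(2i+1)\lambda-2$ with $0<(2i+1)\lambda<4$ for $0\le i\le m-1$.

Since $q$ exchanges the eigenvalues $\alpha$ and $-\alpha$ of $p$, we have $pq+qp=0$; and $q^2=4-p^2$, where at $e_0$ we use $\alpha_0=2$. Similarly $\lambda-\alpha_{2i+1}=2-(2i+1)\lambda=-(\lambda-\alpha_{2i})$, so $q'$ anticommutes with $\lambda-p$; and $q'^2=4-(\lambda-p)^2$, where at $e_{2m}$ we use $\lambda-\alpha_{2m}=d\lambda-2=2$. Hence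
$$u_1=\frac{p+q}2,\quad u_2=\frac{p-q}2,\quad u_3=\frac{\lambda-p+q'}2,\quad u_4=\frac{\lambda-p-q'}2$$
are self-adjoint with square $1$, for instance $4u_1^2=p^2+q^2+(pq+qp)=4$, and their sum is $\lambda$. For $d=3$ we have $\lambda=\frac43$, $p={\rm diag}(2,\frac23,-\frac23)$, and both nonzero weights equal $\frac{4\sqrt2}3$.

Now put $\beta=4/d$ in (3), with $d$ odd. The maximum $2+\beta^2/2$ of $L$ on $D$ is attained, in $X_d$. If it is attained at a point of $X_m$, then $s=\beta$ in $M_m(\mathbb C)$, and taking traces, $4m/d=\sum_i{\rm Tr}\,u_i$ is an integer; as $d$ is odd, $d$ divides $m$. A convex combination reaches the maximum only if each of its terms with positive weight does. So $D\neq{\rm conv}(X_1\cup\dots\cup X_N)$ for every $N$: choose an odd $d>N$. This is where the first plan stops.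

The functional $L$ also shows what is at stake. If $\beta$ is irrational, the value $2+\beta^2/2$ is not attained on $D$, since $s=\beta$ in $M_m(\mathbb C)$ would make $m\beta$ an integer. If for some irrational $\beta$ the supremum of $L$ over $D$ were equal to $2+\beta^2/2$, then $D$ would not be compact.

The example contains a hint as well. The off-diagonal matrices $q,q'$ have trace $0$, and ${\rm Tr}\,p=\alpha_0+\sum_i(\alpha_{2i-1}+\alpha_{2i})=2$, so ${\rm Tr}\,u_1={\rm Tr}\,u_2=1$. Also ${\rm Tr}(\lambda-p)=4-2=2$, so ${\rm Tr}\,u_3={\rm Tr}\,u_4=1$. The block size is unbounded, but the unnormalized traces stay bounded. We shall see that bounded traces are as good as bounded size.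

Two further facts for later. First, the tuple is irreducible: restricting to an invariant subspace of dimension $m\geq 1$ again gives sum $\lambda$, so $d\mid m$ and $m=d$. Second, $u_4=\lambda-u_1-u_2-u_3$, so already $u_1,u_2,u_3$ act irreducibly. Hence $(1,u_1,u_2,u_3)$ is an irreducible $4$-tuple with ${\rm Tr}\,1=d$. A trace bound therefore cannot hold for all irreducible tuples; it must use that the tuple is a maximizer.

## 5. The compact set of small-trace points

Let
$$Y_d=\{\Theta(u):u_1,\dots,u_4\in M_d(\mathbb C)\text{ symmetries},\ |{\rm Tr}\,u_i|\le2\text{ for all }i\},\qquad Y=\bigcup_{d\ge1}Y_d\subset D.$$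
For example, the tuple of Section 4 gives a point of $Y_d$ with $t=(\frac1d,\frac1d,\frac1d,\frac1d)$. Each $Y_d$ is compact, as the continuous image of a compact set of tuples.

**Lemma 1.** (a) For symmetries in a von Neumann algebra with a tracial state, the matrix $(g_{ij})$ with $g_{ii}=1$ is positive semidefinite. (b) If $g$ is a real positive semidefinite $4\times4$ matrix with unit diagonal, then $(0,g)\in Y_4$. (c) $Y$ is compact.

*Proof.* (a) For real $\xi_i$ we have $\sum_{i,j}\xi_i\xi_jg_{ij}=\tau\big((\sum_i\xi_iu_i)^2\big)\ge0$.

(b) Write $g_{ij}=\langle x_i,x_j\rangle$ with unit vectors $x_i\in\mathbb R^4$. Let $\sigma_x,\sigma_y,\sigma_z$ be the Pauli matrices. They are pairwise anticommuting symmetries in $M_2(\mathbb C)$, so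
$$\gamma_1=\sigma_x\otimes1,\quad\gamma_2=\sigma_y\otimes\sigma_x,\quad\gamma_3=\sigma_y\otimes\sigma_y,\quad\gamma_4=\sigma_y\otimes\sigma_z$$
are pairwise anticommuting symmetries in $M_4(\mathbb C)$ of trace $0$. For $k\ne l$, ${\rm tr}(\gamma_k\gamma_l)=-{\rm tr}(\gamma_l\gamma_k)=-{\rm tr}(\gamma_k\gamma_l)$, so ${\rm tr}(\gamma_k\gamma_l)=\delta_{kl}$ for all $k,l$. Put $u_i=\sum_kx_i(k)\gamma_k$. This is self-adjoint, and $u_i^2=\sum_kx_i(k)^2=1$ because the mixed terms cancel. Moreover ${\rm tr}(u_i)=0$ and ${\rm tr}(u_iu_j)=\langle x_i,x_j\rangle=g_{ij}$.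

(c) Let $y_n\in Y_{d_n}$ be a sequence. If $(d_n)$ has a bounded subsequence, pass to a subsequence with constant $d_n=d$ and use that $Y_d$ is compact. Otherwise $d_n\to\infty$, and then $|t_i(y_n)|\le2/d_n\to0$. By boundedness a subsequence of $(y_n)$ converges, to a point $(0,g)$; by (a), $g$ is a limit of positive semidefinite matrices with unit diagonal, hence is one itself. By (b) the limit lies in $Y_4$. $\square$

So it is enough to prove $D={\rm conv}\,Y$: the convex hull of a compact set in $\mathbb R^{10}$ is compact. For this, we must see that enough linear functionals take their supremum over $D$ at points of $Y$.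

## 6. Commutation relations at a maximizer

This step extracts algebraic equations from maximality. We state it for general von Neumann algebras because Theorem B(ii) needs it there; for Theorem A read $M=M_d(\mathbb C)$, $\tau={\rm tr}_d$.

**Lemma 2.** Let $M$ be a von Neumann algebra with faithful normal tracial state $\tau$. Suppose $u$ maximizes $L_{b,c}(\Theta(\cdot))$ among all $4$-tuples of symmetries in $M$. Then
$$[u_i,h_i]=0,\qquad h_i=\sum_{j\ne i}c_{ij}u_j,\qquad i=1,\dots,4.\tag{4}$$

*Proof.* Fix $i$ and write $\sqrt{-1}$ for the imaginary unit. For self-adjoint $y\in M$ and $\theta\in\mathbb R$, replace $u_i$ by the symmetry $e^{\sqrt{-1}\theta y}u_ie^{-\sqrt{-1}\theta y}$ and keep the other $u_j$. The part of $L_{b,c}(\Theta(u))$ that involves $u_i$ is $\tau(u_i(b_i+h_i))$. The derivative at $\theta=0$ must vanish, so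
$$0=\tau\big([y,u_i](b_i+h_i)\big)=\tau\big(y[u_i,h_i]\big);$$
here $b_i$ drops out since $\tau([y,u_i])=0$, and $\tau(yu_ih_i-u_iyh_i)=\tau(y(u_ih_i-h_iu_i))$. The commutator $a=[u_i,h_i]$ of two self-adjoint elements is skew-adjoint, so $y=\sqrt{-1}\,a$ is self-adjoint. Inserting it gives $\tau(a^2)=0$, i.e. $\tau(a^*a)=0$, and faithfulness gives $a=0$. $\square$

The vector $b$ has disappeared: only $c$ enters (4). For $c_{ij}=-1$, (4) says that $s$ commutes with every $u_i$, so $s$ is scalar on every irreducible block, in agreement with Section 4.

## 7. The trace read off from joint eigenspaces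

This step says which subspaces control ${\rm Tr}\,u_k$. For two symmetries $u_k,u_l$ on a Hilbert space $H$ and signs $\varepsilon,\delta$, let $e_{\varepsilon\delta}$ be the projection onto
$$\{\xi\in H:u_k\xi=\varepsilon\xi,\ u_l\xi=\delta\xi\}.$$
For example, if $u_k=u_l$, then $e_{+-}=e_{-+}=0$ and $e_{++}+e_{--}=1$; for an irreducible pair in $M_2(\mathbb C)$ all four projections are $0$.

**Lemma 3.** (a) $X=[u_k,u_l]$ is skew-adjoint and anticommutes with $u_k$ and $u_l$. The subspaces $\ker X$ and $(\ker X)^\perp$ are invariant under $u_k,u_l$, and $\ker X=\bigoplus_{\varepsilon,\delta}{\rm ran}\,e_{\varepsilon\delta}$.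

(b) If $\dim H<\infty$, then ${\rm Tr}\,u_k=\sum_{\varepsilon,\delta}\varepsilon\,{\rm rank}\,e_{\varepsilon\delta}$. In particular, if all four $e_{\varepsilon\delta}$ have rank at most $1$, then $|{\rm Tr}\,u_k|\le2$.

*Proof.* (a) $X^*=[u_l,u_k]=-X$. Next, $u_kX=u_l-u_ku_lu_k$ and $Xu_k=u_ku_lu_k-u_l$, so $u_kX=-Xu_k$; in the same way $u_lX=-Xu_l$. Hence $\ker X$ is invariant under $u_k,u_l$, and so is its orthogonal complement because they are self-adjoint. On $\ker X$ the symmetries $u_k,u_l$ commute, so $\ker X$ is the orthogonal sum of their joint eigenspaces there. Conversely a joint eigenvector of $u_k,u_l$ lies in $\ker X$. So these eigenspaces are exactly the ranges of the $e_{\varepsilon\delta}$.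

(b) On $(\ker X)^\perp={\rm ran}\,X$ the operator $X$ is invertible and $X^{-1}u_kX=-u_k$, so $u_k$ has trace $0$ there. On $\ker X$ its trace is the stated sum. If all ranks are at most $1$, this sum has two terms in $[0,1]$ and two in $[-1,0]$, so it lies in $[-2,2]$. $\square$

Thus we want: **for irreducible solutions of (4), all $e_{\varepsilon\delta}$ have rank at most $1$.** The equations are needed, as a small example shows. Take $u_1=u_2=1$ and an irreducible pair $u_3,u_4$ in $M_2(\mathbb C)$. The tuple is irreducible, and for $(k,l)=(1,2)$ the projection $e_{++}=1$ has rank $2$. But $[u_3,h_3]=c_{34}[u_3,u_4]$, so (4) fails as soon as $c_{34}\ne0$.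

## 8. Self-adjoint corners

If an algebra has an anti-automorphism $\sigma$ that fixes every element, it is commutative: $ab=\sigma(ab)=\sigma(b)\sigma(a)=ba$. This is a trick of Gelfand type. We apply it to the real algebra generated by the $u_i$, compressed by $e=e_{\varepsilon\delta}$, with the adjoint as anti-automorphism. If every element of the corner is self-adjoint, then the corner is commutative, and irreducibility makes $e$ of rank at most $1$. So the aim is to show that $e\,w\,e$ is self-adjoint for every word $w$ in the $u_i$.

We first set up the formal algebra in which words are rewritten. Let $T=\mathbb R\langle z_1,z_2,z_3,z_4\rangle$ be the free algebra, graded by degree, with degree-$m$ part $T_m$. Let $\sigma$ be the linear anti-automorphism with $\sigma(z_i)=z_i$; it reverses words. For $a\in T$, write $a(u)$ for the result of substituting $u_i$ for $z_i$. As the $u_i$ are self-adjoint and the coefficients real, $a(u)^*=\sigma(a)(u)$.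

**Definition.** Let ${\rm Sym}=\{a\in T:\sigma(a)=a\}$. For $c\in\mathbb R^6$ let
$$r_i(c)=\sum_{j\ne i}c_{ij}(z_iz_j-z_jz_i),$$
and let $I(c)$ be the two-sided ideal generated by all $z_i^2$ and all $r_i(c)$. For $k\ne l$ let
$$J^{kl}=z_kT+z_lT+Tz_k+Tz_l.$$

For example, $z_3z_1z_3$ and $z_3z_4+z_4z_3$ are in ${\rm Sym}$; $J^{12}$ is spanned by the words that start or end with $z_1$ or $z_2$; and $z_4z_3^2z_1\in I(c)$. All three subspaces are graded. Note that $I(c)$ contains $z_i^2$, not $z_i^2-1$: we only track the top degree, and lower degrees will be handled by induction. The property we need is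
$$T=I(c)+J^{kl}+{\rm Sym}.\tag{5}$$

**Lemma 4.** Assume (5) for $c$ and $k\ne l$. Let $u_1,\dots,u_4$ be symmetries on a Hilbert space satisfying (4), and let $e$ be a projection with $eu_k=u_ke=\varepsilon e$ and $eu_l=u_le=\delta e$ for signs $\varepsilon,\delta$. Then $e\,w(u)\,e$ is self-adjoint for every word $w$.

*Proof.* Induction on the degree $m$ of $w$. For $m=0$ the element is $e$. Let $m\ge1$. Since the subspaces in (5) are graded, $w$ is a real linear combination of elements of the following kinds, all of degree $m$:

* $w'z_i^2w''$ with words $w',w''$ of total degree $m-2$. Since $u_i^2=1$, its compression is $e\,(w'w'')(u)\,e$, self-adjoint by induction.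
* $w'r_i(c)w''$. Here $r_i(c)(u)=\sum_{j\ne i}c_{ij}[u_i,u_j]=[u_i,h_i]=0$, so the compression is $0$.
* $z_kw'$, $z_lw'$, $w'z_k$, $w'z_l$ with $w'$ of degree $m-1$. The compressions are $\varepsilon\,e\,w'(u)\,e$ or $\delta\,e\,w'(u)\,e$, self-adjoint by induction.
* An element $a\in{\rm Sym}$. Then $a(u)^*=\sigma(a)(u)=a(u)$, so $e\,a(u)\,e$ is self-adjoint.

Real combinations of self-adjoint elements are self-adjoint. $\square$

**Lemma 5.** Assume (5) for $c$ and $k\ne l$. Let $u_1,\dots,u_4\in M_d(\mathbb C)$ be symmetries that act irreducibly on $\mathbb C^d$ and satisfy (4). Then each $e=e_{\varepsilon\delta}$ for the pair $(k,l)$ has rank at most $1$.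

*Proof.* Let $A_{\mathbb R}\subset M_d(\mathbb C)$ be the real span of all $w(u)$, $w$ a word. It is a real algebra containing $1$, and it is closed because it is finite-dimensional. First, $e\in A_{\mathbb R}$. With $E=\frac{1+\varepsilon u_k}2$ and $F=\frac{1+\delta u_l}2$, the matrix $EFE$ is positive with norm at most $1$, so $(EFE)^n$ converges to the projection onto $\{\xi:EFE\xi=\xi\}$. For such $\xi$ we have $\|\xi\|=\|EFE\xi\|\le\|FE\xi\|\le\|E\xi\|\le\|\xi\|$, hence $E\xi=\xi$ and $F\xi=\xi$; the converse is clear. So $e=\lim_n(EFE)^n\in A_{\mathbb R}$.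

Therefore $eA_{\mathbb R}e$ is a real algebra. By Lemma 4 all its elements are self-adjoint, so $ab=(ab)^*=b^*a^*=ba$ for $a,b\in eA_{\mathbb R}e$. By Burnside's theorem the complex span of $A_{\mathbb R}$ is $M_d(\mathbb C)$. So $eM_d(\mathbb C)e\cong M_{{\rm rank}\,e}(\mathbb C)$ is the complex span of a commutative set, hence is commutative, and ${\rm rank}\,e\le1$. $\square$

Everything now rests on (5). Let us test it in low degrees for $\{k,l\}=\{1,2\}$. In degree $2$, a word outside $J^{12}$ uses only $z_3,z_4$. The squares are in $I(c)$ and $z_3z_4+z_4z_3\in{\rm Sym}$, so we need $z_3z_4-z_4z_3$. Since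
$$c_{34}(z_3z_4-z_4z_3)=r_3(c)-c_{13}(z_3z_1-z_1z_3)-c_{23}(z_3z_2-z_2z_3)\in I(c)+J^{12},$$
this works when $c_{34}\ne0$. For $c=0$ it fails: modulo squares, $J^{12}$ and ${\rm Sym}$, nothing removes $z_3z_4-z_4z_3$. In degree $3$, the words outside $J^{12}$ that are neither palindromes nor contain a square are $z_3z_jz_4$ and $z_4z_jz_3$ with $j\in\{1,2\}$. In
$$r_1(c)z_3=c_{12}(z_1z_2-z_2z_1)z_3+c_{13}(z_1z_3z_3-z_3z_1z_3)+c_{14}(z_1z_4z_3-z_4z_1z_3)$$
all terms lie in $J^{12}+{\rm Sym}$ except $-c_{14}z_4z_1z_3$, so this word is reached if $c_{14}\ne0$; the others follow in the same way from $r_1(c)z_4$, $r_2(c)z_3$ and $r_2(c)z_4$ if $c_{13},c_{24},c_{23}\ne0$. From degree $4$ on, the relations couple the unknowns. For instance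
$$z_3\,r_1(c)\,z_3\in c_{12}\,z_3(z_1z_2-z_2z_1)z_3+c_{14}\,z_3(z_1z_4-z_4z_1)z_3+I(c)$$
ties two antisymmetric elements together. A degree-by-degree count for unknown $c$ is not promising. Instead we prove (5) for one very symmetric $c$, where $A=T/I(c)$ has a large center, and then move to generic $c$.

## 9. Rewriting words when all coefficients are equal

**Lemma 6.** For $c=\mathbf 1$ (all $c_{ij}=1$) and all $k\ne l$, property (5) holds: $T=I(\mathbf 1)+J^{kl}+{\rm Sym}$.

*Proof.* Permuting the letters preserves $I(\mathbf 1)$ and ${\rm Sym}$, so we may take $\{k,l\}=\{1,2\}$.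

**Step 1: pass to the quotient.** The purpose is to replace (5) by a spanning statement. Let $A=T/I(\mathbf 1)$, and denote the images of $z_i$ again by $z_i$. Since $\sigma(z_i^2)=z_i^2$ and $\sigma(r_i)=-r_i$, the map $\sigma$ preserves $I(\mathbf 1)$ and descends to $A$. Put
$$\bar J=z_1A+z_2A+Az_1+Az_2,$$
the image of $J^{12}$, and write $a\equiv b$ if $a-b\in\bar J$. A $\sigma$-fixed element of $A$ lifts to an element of ${\rm Sym}$: if $x$ is any lift, then $\frac12(x+\sigma(x))$ is a lift in ${\rm Sym}$. So (5) follows once we know that $A/\bar J$ is spanned by images of $\sigma$-fixed elements.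

**Step 2: better generators.** We choose generators that exploit the center. Let $s=z_1+z_2+z_3+z_4$. In $A$ we have $0=r_i(\mathbf 1)=[z_i,s]$, so $s$ is central. Put
$$p=z_1+z_2,\qquad q=z_1-z_2,\qquad v=z_3,\qquad V=p-s=-(z_3+z_4).$$
Then $z_1,z_2=\frac12(V+s\pm q)$, $z_3=v$ and $z_4=-V-v$, so $s,V,q,v$ generate $A$. We have $v^2=0$. From $z_4^2=0$ we get $(V+v)^2=0$, that is,
$$vV=-Vv-V^2.\tag{6}$$
From $z_1^2=z_2^2=0$ we get $(p+q)^2=(p-q)^2=0$, so $qp=-pq$ and $q^2=-p^2$. Since $p=V+s$ with $s$ central, this reads
$$qV=-Vq-2sq,\qquad q^2=-(V+s)^2.\tag{7}$$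

**Step 3: a normal form with $V$ on the left.** We show that every element of $A$ can be written with the powers of $s,V$ on the left and an alternating word on the right. Call a word in $v,q$ *alternating* if no two adjacent letters are equal; for example $1$, $v$, $qv$, $vqv$. Let $N_l$ be the left $\mathbb R[s,V]$-span in $A$ of all alternating words of length at most $l$, and $N_{-1}=0$.

*Claim: $N_lV\subset N_l$ for all $l\ge0$.* For $l=0$ this is clear, since $s$ and $V$ commute. Let $l\ge1$ and assume the claim for smaller indices. Words of length less than $l$ are covered by induction, and left coefficients do no harm, so let $w$ be an alternating word of length exactly $l$.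

* Let $w=w'v$. By (6), $wV=-(w'V)v-(w'V)V$. By induction $w'V\in N_{l-1}$ and $(w'V)V\in N_{l-1}$. Moreover $N_{l-1}v\subset N_l$: an alternating word of length at most $l-1$ times $v$ is an alternating word of length at most $l$, or is $0$ because $v^2=0$. So $wV\in N_l$.
* Let $w=w'q$. By (7), $wV=-(w'V)q-2s\,w'q$, and $w'V\in N_{l-1}$ by induction. Moreover $N_{l-1}q\subset N_l$: an alternating word of length at most $l-1$ times $q$ is an alternating word of length at most $l$, or has the form $w''q^2=-w''(V+s)^2$ with $w''$ of length at most $l-2$, and this lies in $N_{l-2}$ by induction. So $wV\in N_l$.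

This proves the claim. The inclusions $N_{l-1}v\subset N_l$ and $N_{l-1}q\subset N_l$, obtained on the way, hold for every $l\ge1$. Hence $\bigcup_lN_l$ contains $1$ and is closed under right multiplication by the generators $s,V,q,v$. So $\bigcup_lN_l=A$.

**Step 4: reduce modulo $\bar J$.** Now we remove $V$ and the outer letters $q$. For $a\in A$ we have $pa\in\bar J$, so $Va=pa-sa\equiv-sa$. Since $s$ is central, $s\bar J\subset\bar J$. Applying the congruence repeatedly, for instance $V^2a=V(Va)\equiv-s(Va)\equiv s^2a$, we get $f(V)a\equiv f(-s)a$ for every polynomial $f$ with coefficients in $\mathbb R[s]$. Hence, by Step 3, $A/\bar J$ is spanned over $\mathbb R[s]$ by alternating words. Also $qa\equiv0\equiv aq$ for all $a\in A$, so alternating words that start or end with $q$ vanish. What remains is $1$ and the words $v(qv)^k$, $k\ge0$.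

**Step 5: the survivors are palindromes.** The elements $s^j$ and $s^jv(qv)^k$ are fixed by $\sigma$, because $\sigma$ fixes $s,q,v$, the words are palindromes, and $s$ is central. They span $A/\bar J$, and by Step 1 the lemma follows. $\square$

## 10. Generic coefficients and the trace bound

This step spreads (5) from $\mathbf 1$ to a dense set of $c$. In each degree, (5) says that finitely many vectors depending polynomially on $c$ span a finite-dimensional space, and such a condition fails only on the zero set of a polynomial.

**Lemma 7.** There is a dense set $G\subset\mathbb R^6$ such that (5) holds for all $c\in G$ and all $k\ne l$.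

*Proof.* Fix a degree $m$ and a pair $\{k,l\}$. The degree-$m$ part of $I(c)+J^{kl}+{\rm Sym}$ is spanned by the vectors $wz_i^2w'$ and $wr_i(c)w'$, with words $w,w'$ of total degree $m-2$, together with a basis of $J^{kl}_m$ and a basis of ${\rm Sym}_m$. Written in the basis of words of $T_m$, these finitely many vectors have coordinates polynomial in $c$. By Lemma 6 they span $T_m$ at $c=\mathbf 1$. So some minor of size $\dim T_m=4^m$ is nonzero at $\mathbf 1$. It is a polynomial in $c$, and wherever it does not vanish the vectors span $T_m$.

Choose one such minor for each of the countably many choices of $m$ and $\{k,l\}$, and let $G$ be the set of $c$ at which all of them are nonzero. The complement of $G$ is a countable union of zero sets of nonzero polynomials, hence has measure zero, so $G$ is dense. For $c\in G$, (5) holds in every degree. $\square$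

By construction $\mathbf 1\in G$, whereas $0\notin G$ by the degree-$2$ test of Section 8. We know only that $G$ has full measure, since a condition is imposed in every degree; density will suffice.

**Proposition 8.** Let $c\in G$, and let $u_1,\dots,u_4\in M_d(\mathbb C)$ be symmetries acting irreducibly on $\mathbb C^d$ and satisfying (4). Then $|{\rm Tr}\,u_i|\le2$ for all $i$, so $\Theta(u)\in Y_d$.

*Proof.* Given $k$, choose any $l\ne k$. By Lemmas 7 and 5 the four projections $e_{\varepsilon\delta}$ for $(k,l)$ have rank at most $1$, and Lemma 3(b) gives $|{\rm Tr}\,u_k|\le2$. $\square$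

The example of Section 4 satisfies (4) with $c=\mathbf 1$ in every odd dimension $d$, and its traces are all $1$. Thus Proposition 8 bounds traces and gives no bound on $d$.

## 11. Support functions and the proof of Theorem A

The *support function* of a nonempty bounded set $S\subset\mathbb R^{10}$ assigns to a linear functional $L$ the number $\sup_SL$. It is continuous in $L$: if $\|x\|\le R$ on $S$, then $|\sup_SL-\sup_SL'|\le R\|L-L'\|$.

**Step 1: generic functionals.** We show that for $c\in G$ and any $b$,
$$\sup_DL_{b,c}=\max_YL_{b,c}.\tag{8}$$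
The inequality $\ge$ holds since $Y\subset D$. For $\le$, by (2) it suffices to show $\max_{X_d}L_{b,c}\le\max_YL_{b,c}$ for each $d$. The $4$-tuples of symmetries in $M_d(\mathbb C)$ form a compact set, so the maximum over $X_d$ is attained at some $u$. By Lemma 2, $u$ satisfies (4). Decompose $\mathbb C^d$ into an orthogonal sum of subspaces, of dimensions $d_\nu$, irreducible for the $*$-algebra generated by the $u_i$. The restrictions $u^{(\nu)}$ are symmetries that satisfy (4), and
$$\Theta(u)=\sum_\nu\frac{d_\nu}d\,\Theta(u^{(\nu)}).$$
So $L_{b,c}(\Theta(u^{(\nu)}))\ge L_{b,c}(\Theta(u))$ for some $\nu$. By Proposition 8, $\Theta(u^{(\nu)})\in Y$. This proves (8).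

**Step 2: all functionals.** Both sides of (8) are continuous in $(b,c)$, and $\mathbb R^4\times G$ is dense in $\mathbb R^{10}$. Hence $\sup_DL=\max_YL$ for every linear functional $L$ on $\mathbb R^{10}$.

**Step 3: separation.** By Lemma 1, $Y$ is compact, so ${\rm conv}\,Y$ is compact and convex. A point of $D$ outside ${\rm conv}\,Y$ could be strictly separated from it by some $L$, and then $\sup_DL>\max_YL$, contradicting Step 2. So $D\subset{\rm conv}\,Y$. Conversely ${\rm conv}\,Y\subset D$ because $Y\subset D$ and $D$ is convex. Hence
$$D={\rm conv}\,Y\tag{9}$$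
is compact, and so is $\mathcal D_{\rm fin}(4)$. This proves Theorem A. $\blacksquare$

**Remark.** Return to the functional $L$ of Section 4 with $\beta$ irrational. It does not take the value $2+\beta^2/2$ on $D$. As $D$ is compact, $\sup_DL$ is attained, and therefore it is strictly smaller than $2+\beta^2/2$.

## 12. Corners of the matrix and Theorem B(i)

Let $m<n$. Taking the upper left $m\times m$ corner is a continuous map from $\mathcal D_{\rm fin}(n)$ to $\mathcal D_{\rm fin}(m)$. It is onto, because any $m$ projections can be extended to an $n$-tuple by adding zero projections. So if $\mathcal D_{\rm fin}(n)$ is compact, then so is $\mathcal D_{\rm fin}(m)$. Compactness of $\mathcal D_{\rm fin}(4)$ gives compactness for all $n\le4$. Since $\mathcal D_{\rm fin}(5)$ is not compact (Dykema–Paulsen–Prakash; Musat–Rørdam), $\mathcal D_{\rm fin}(n)$ is not compact for any $n\ge5$. This proves Theorem B(i). $\blacksquare$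

## 13. Arbitrary tracial von Neumann algebras: Theorem B(ii)

**Step 1: one compact set that contains all cases.** Let $\mathcal U$ be the universal unital $C^*$-algebra generated by four symmetries $u_1,\dots,u_4$: any four symmetries in a unital $C^*$-algebra are the images of the $u_i$ under a unique unital $*$-homomorphism from $\mathcal U$. Let $\mathcal T$ be its set of tracial states, which is convex and weak*-compact. For $\tau\in\mathcal T$ write $\Theta(\tau)$ for the point with coordinates $t_i=\tau(u_i)$, $g_{ij}=\tau(u_iu_j)$. The map $\Theta$ is affine and weak*-continuous, so $D'=\Theta(\mathcal T)$ is compact and convex. Pulling traces back to $\mathcal U$, we see that $D'$ contains $\Theta(u)$ for every tuple of symmetries in a von Neumann algebra with faithful normal tracial state; in particular $D\subset D'$. We show $D'=D$, which is (ii) by (1). By the continuity and separation arguments of Section 11 together with (9), it suffices to prove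
$$\max_{D'}L_{b,c}\le\max_YL_{b,c}\qquad\text{for }c\in G\text{ and all }b.\tag{10}$$

**Step 2: a maximizing trace that is factorial.** The traces that maximize $L_{b,c}\circ\Theta$ form a nonempty closed face of $\mathcal T$. By the Krein–Milman theorem this face has an extreme point $\tau$, which is then extreme in $\mathcal T$. Let $(\pi,H,\Omega)$ be its GNS representation and $M=\pi(\mathcal U)''$. We recall why $M$ is a finite factor. The vector state of $\Omega$ on $M$ is normal, and it is tracial on the weakly dense algebra $\pi(\mathcal U)$, hence on $M$, by separate weak continuity of multiplication; call it $\tau$ again. It is faithful: if $\tau(x^*x)=0$, then for $a\in\pi(\mathcal U)$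
$$\|xa\Omega\|^2=\tau(a^*x^*xa)=\tau(xaa^*x^*)\le\|a\|^2\tau(xx^*)=\|a\|^2\tau(x^*x)=0,$$
and $\pi(\mathcal U)\Omega$ is dense, so $x=0$. Suppose $z$ is a central projection of $M$ with $z\ne0,1$. Then $0<\tau(z)<1$, and $\tau$ is the convex combination of the tracial states $a\mapsto\tau(z\pi(a))/\tau(z)$ and $a\mapsto\tau((1-z)\pi(a))/\tau(1-z)$ with weights $\tau(z)$ and $\tau(1-z)$. By extremality $\tau(z\pi(a))=\tau(z)\tau(\pi(a))$ for all $a\in\mathcal U$; by normality $\tau(zx)=\tau(z)\tau(x)$ for all $x\in M$, and $x=z$ gives $\tau(z)=\tau(z)^2$, a contradiction. So $M$ is a factor with faithful normal tracial state $\tau$.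

Write $u_i$ also for $\pi(u_i)\in M$. Any other tuple of symmetries in $M$ gives an element of $\mathcal T$, so $u$ maximizes $L_{b,c}(\Theta(\cdot))$ among all tuples of symmetries in $M$. By Lemma 2, (4) holds in $M$.

**Step 3: the corners are abelian.** Fix $k\ne l$ and signs $\varepsilon,\delta$. With $E,F$ as in the proof of Lemma 5, $(EFE)^n$ converges strongly to the spectral projection of $EFE$ for the eigenvalue $1$, and by the norm computation given there this is $e=e_{\varepsilon\delta}$. So $e=\text{s-}\lim_n(EFE)^n\in M$. By construction $u_ke=\varepsilon e$ and $u_le=\delta e$; taking adjoints, also $eu_k=\varepsilon e$ and $eu_l=\delta e$. By Lemmas 7 and 4, $e\,w\,e$ is self-adjoint for every word $w$ in the $u_i$.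

In Lemma 5 we used that $e$ belongs to the real span of words. Here $e$ is only a strong limit, so we treat products separately. For words $w,w'$,
$$(ewe)(ew'e)=\text{s-}\lim_n\ e\,w\,(EFE)^n\,w'\,e.$$
Since $E$ and $F$ are real combinations of words, each term on the right is a real combination of elements $e\,(\text{word})\,e$, hence self-adjoint. So the limit is self-adjoint, and $ewe$ and $ew'e$ commute. Words span a weakly dense subspace of $M$, so the elements $ewe$ span a weakly dense subspace of $eMe$. By separate weak continuity of multiplication, $eMe$ is abelian.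

**Step 4: some corner is nonzero.** Suppose $e=e_{\varepsilon\delta}\ne0$ for some pair $(k,l)$ and some signs. As $M$ is a factor, so is $eMe$; being abelian, $eMe=\mathbb Ce$, so $e$ is a minimal projection. A factor with a minimal projection is isomorphic to $B(H_0)$ for some Hilbert space $H_0$. Here $\dim H_0=d<\infty$, because in infinite dimension there are infinitely many mutually orthogonal equivalent nonzero projections, which would all have the same positive trace. So $M\cong M_d(\mathbb C)$, and $\tau$ becomes ${\rm tr}_d$. The words span a weakly dense subspace of this finite-dimensional algebra, hence all of it, so the $u_i$ act irreducibly on $\mathbb C^d$. By Proposition 8, $\Theta(\tau)\in Y_d$.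

**Step 5: all corners vanish.** Suppose $e_{\varepsilon\delta}=0$ for all pairs and all signs. Given $k$, choose $l\ne k$ and let $X=[u_k,u_l]$. By Lemma 3(a), $\ker X=0$. Since $X$ is skew-adjoint, it also has dense range, so in the polar decomposition $X=W|X|$ the operator $W\in M$ is unitary. From $u_kX=-Xu_k$ it follows that $u_k$ commutes with $X^*X=-X^2$, hence with $|X|$. Therefore
$$u_kW|X|=u_kX=-Xu_k=-W|X|u_k=-Wu_k|X|,$$
and since $|X|$ is self-adjoint and injective, it has dense range, so $u_kW=-Wu_k$. Hence $\tau(u_k)=\tau(W^*u_kW)=-\tau(u_k)$, so $\tau(u_k)=0$. As $k$ was arbitrary, $\Theta(\tau)=(0,g)$, where $g$ is positive semidefinite with unit diagonal by Lemma 1(a). By Lemma 1(b), $\Theta(\tau)\in Y_4$.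

In both cases $\max_{D'}L_{b,c}=L_{b,c}(\Theta(\tau))\le\max_YL_{b,c}$, which is (10). Hence $D'={\rm conv}\,Y=D$, and Theorem B(ii) is proved. $\blacksquare$

## 14. Extreme points and Theorem B(iii)

The affine homeomorphism (1) matches the extreme points of $\mathcal D_{\rm fin}(4)$ with those of $D$. Since $D={\rm conv}\,Y$, an extreme point of $D$ lies in $Y$, because it cannot be a nontrivial convex combination. So it is $\Theta(u)$ for symmetries $u_i\in M_d(\mathbb C)$ with $|{\rm Tr}\,u_i|\le2$. This is the first statement of (iii).

**Nonzero traces.** For a point of $Y_d$, the number ${\rm Tr}\,u_i=d\,t_i$ is an integer congruent to $d$ modulo $2$ with $|d\,t_i|\le2$. If $d$ is even it is $0$ or $\pm2$, and if $d$ is odd it is $\pm1$; this gives the listed values of $t_i$. For each $i$ with $t_i\ne0$ we get $d\le2/|t_i|$, and the strongest of these bounds is $d\le2/\max_i|t_i|$.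

**Zero traces.** Let $(0,g)$ be extreme in $D$. The purpose of this part is to show that $g$ has rank at most $2$, for then the Clifford construction of Lemma 1 can be replaced by one in $M_2(\mathbb C)$. Let $\mathcal E$ be the set of real positive semidefinite $4\times4$ matrices with unit diagonal. By Lemma 1(b), $\{0\}\times\mathcal E\subset D$, so $g$ is extreme in $\mathcal E$. Let $r={\rm rank}\,g$ and write $g=BB^T$ with a real $4\times r$ matrix $B$ of rank $r$ whose rows are $x_1,\dots,x_4$. The real symmetric $r\times r$ matrices form a space of dimension $r(r+1)/2$. If $r\ge3$, this is at least $6>4$, so there is a symmetric $H\ne0$ satisfying the four linear conditions $x_iHx_i^T=0$. For small $\eta>0$ the matrices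
$$g\pm\eta\,BHB^T=B(1\pm\eta H)B^T$$
are positive semidefinite with unit diagonal, so they lie in $\mathcal E$. Moreover $BHB^T\ne0$, because $B$ has a left inverse. Since $g$ is the midpoint of these two matrices, this contradicts extremality.

So $r\le2$, and (adding a zero coordinate if $r=1$) $g_{ij}=\langle x_i,x_j\rangle$ with unit vectors $x_i\in\mathbb R^2$. Put
$$u_i=x_i(1)\begin{pmatrix}1&0\\0&-1\end{pmatrix}+x_i(2)\begin{pmatrix}0&1\\1&0\end{pmatrix}\in M_2(\mathbb C).$$
The two matrices are anticommuting symmetries of trace $0$. As in Lemma 1(b), the $u_i$ are symmetries with ${\rm Tr}\,u_i=0$ and ${\rm tr}_2(u_iu_j)=\langle x_i,x_j\rangle=g_{ij}$. So $(0,g)$ is realized with $d=2$, and Theorem B(iii) is proved. $\blacksquare$
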